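# Infinitesimally rigid surfaces of general type that contain rational curves

## 1. Compact ball quotients are infinitesimally rigid

For a compact complex manifold $X$ write $\Theta_X$ for the sheaf of holomorphic vector fields, $\Omega^1_X$ for its dual and $K_X$ for the canonical bundle.

**Definition.** $X$ is *infinitesimally rigid* if $H^1(X,\Theta_X)=0$.

For example $\mathbb P^1$ is infinitesimally rigid, because $H^1(\mathbb P^1,\mathcal O(2))=0$. A curve of genus $g\ge2$ is not, because $h^1(\Theta)=h^0(K^2)=3g-3>0$. By Kodaira–Spencer–Kuranishi theory an infinitesimally rigid $X$ is rigid: every small deformation of $X$ is isomorphic to $X$.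

A surface of general type is a compact complex surface of Kodaira dimension $2$. Frapporti and Gleissner ("Rigid Manifolds of general type with non-contractible universal cover", arXiv:2104.06775, 2021) recall that a rigid compact complex surface has Kodaira dimension $-\infty$ or $2$, and that all previously known rigid surfaces of general type have contractible universal cover. The problem taken from there is: do infinitesimally rigid surfaces of general type with non-contractible universal cover exist?

Forget the universal cover for a moment and ask only for infinitesimal rigidity. Then one curvature computation gives examples.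

Let $B\subset\mathbb C^2$ be the unit ball, $t=|z|^2$, $\varphi=-\log(1-t)$, $\omega=i\partial\bar\partial\varphi$. An automorphism of $B$ is given by a matrix in $U(2,1)$, and $1-|\gamma z|^2=(1-|z|^2)/|\ell(z)|^2$ with $\ell$ an affine function without zeros on $B$. So $\varphi$ changes by a pluriharmonic function, and $\omega$ is $\mathrm{Aut}(B)$-invariant. Recall that $\mathrm{Aut}(B)$ is transitive on $B$.

**Definition.** Let $\mathcal E$ be a Hermitian holomorphic vector bundle with a local holomorphic frame $(e_\alpha)$ such that at the point considered $\langle e_\alpha,e_\beta\rangle=\delta_{\alpha\beta}$ and all first derivatives vanish. The curvature coefficients there are $R_{j\bar k\alpha\bar\beta}=-\partial_j\bar\partial_k\langle e_\alpha,e_\beta\rangle$, and the *Nakano form* is $u\mapsto\sum R_{j\bar k\alpha\bar\beta}u_{j\alpha}\bar u_{k\beta}$ on $T\otimes\mathcal E$. The bundle is *Nakano positive* if this form is positive definite at every point. For a real $(1,1)$-form $\theta$ we write $i\Theta(\mathcal E)\ge_{\rm Nak}\theta\otimes\mathrm{Id}$ if the Nakano form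 of $i\Theta(\mathcal E)-\theta\otimes \mathrm{Id}$ is positive semidefinite.

For line bundles this is ordinary positivity. In higher rank the position of the indices matters. For the tangent bundle of $\mathbb P^2$ with potential $\log(1+|z|^2)=|z|^2-\frac12|z|^4+\cdots$, the metric at $0$ is $\delta_{\alpha\beta}-\delta_{\alpha\beta}|z|^2-\bar z_\alpha z_\beta+\cdots$. So $R_{j\bar k\alpha\bar\beta}=\delta_{jk}\delta_{\alpha\beta}+\delta_{j\beta}\delta_{k\alpha}$, and the Nakano form is $|u|^2+\sum u_{j\alpha}\bar u_{\alpha j}$, which is $0$ for antisymmetric $u$. This bundle is not Nakano positive.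

Nakano's vanishing theorem says: if $\mathcal E$ is Nakano positive on a compact Kähler manifold $M$, then $H^i(M,K_M\otimes\mathcal E)=0$ for $i\ge1$.

**Lemma 1.** On $B$, and on any quotient $M=B/\Lambda$ by a torsion-free cocompact $\Lambda$,
$$i\Theta(\Omega^1)\ge_{\rm Nak}\omega\otimes\mathrm{Id},\qquad i\Theta(K)=3\omega .$$
Consequently $H^0(M,\Theta_M)=H^1(M,\Theta_M)=0$. Moreover $K_M^2=3e(M)$, and both are positive multiples of $\mathrm{vol}(M)$ with factors independent of $M$.

*Proof.* By homogeneity it is enough to compute at $0$. From $\varphi=|z|^2+\frac12|z|^4+\cdots$ we get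
$$g_{\alpha\bar\beta}=\partial_\alpha\bar\partial_\beta\varphi=\delta_{\alpha\beta}+\delta_{\alpha\beta}|z|^2+\bar z_\alpha z_\beta+\cdots .$$
The dual metric is $\langle dz_\alpha,dz_\beta\rangle=(g^{-1})_{\beta\alpha}=\delta_{\alpha\beta}-\delta_{\alpha\beta}|z|^2-z_\alpha\bar z_\beta+\cdots$. There are no first-order terms, so
$$R_{j\bar k\alpha\bar\beta}=\delta_{jk}\delta_{\alpha\beta}+\delta_{j\alpha}\delta_{k\beta},\qquad \sum R_{j\bar k\alpha\bar\beta}u_{j\alpha}\bar u_{k\beta}=|u|^2+\Big|\sum_ju_{jj}\Big|^2\ge|u|^2 .$$
Taking the trace over $\alpha=\beta$ gives $2\delta_{jk}+\delta_{jk}=3\delta_{jk}$ for $K$.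

Thus $\Omega^1_M$ is Nakano positive, and $H^i(M,K_M\otimes\Omega^1_M)=0$ for $i=1,2$. Serre duality turns these groups into the duals of $H^1(M,\Theta_M)$ and $H^0(M,\Theta_M)$.

For the Chern numbers write $a_{\alpha\beta}=dz_\alpha\wedge d\bar z_\beta$ and $\eta_0=a_{11}+a_{22}$. The curvature matrix of $\Omega^1$ at $0$ has entries $\delta_{\alpha\beta}\eta_0+a_{\alpha\beta}$. Its trace is $3\eta_0$. Since $a_{12}a_{21}=-a_{11}a_{22}$ and $\eta_0^2=2a_{11}a_{22}$, its determinant is $\eta_0^2+\eta_0^2+a_{11}a_{22}-a_{12}a_{21}=3\eta_0^2$. So the Chern forms satisfy $c_1^2=9\,(i\eta_0/2\pi)^2$ and $c_2=3\,(i\eta_0/2\pi)^2$, and $i\eta_0=\omega$ at $0$. Integrate over $M$. $\square$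

So $M$ is infinitesimally rigid, and $K_M$ is ample by Kodaira, hence $M$ is of general type. Its universal cover is $B$, which is contractible.

Dividing further by a finite group $G$ that acts freely on $M$ changes nothing. Let $\pi:M\to M/G$ be the quotient. For a $G$-sheaf $\mathcal F$ of complex vector spaces, averaging makes $(\pi_*\mathcal F)^G$ a direct summand of $\pi_*\mathcal F$, and $\pi$ is finite, so
$$H^i(M/G,(\pi_*\mathcal F)^G)=H^i(M,\mathcal F)^G. \tag{1}$$
With $\mathcal F=\Theta_M$ this shows that $M/G$ is infinitesimally rigid, but its universal cover is still $B$. So we ask: what changes if $G$ has isolated fixed points, and we resolve the singularities of $M/G$? The identity (1) holds for every finite $G$. The resolution brings in new compact curves, and two things must be understood: what these curves do to the universal cover, and what they do to $H^1(\Theta)$.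

## 2. Which rational curves a rigid surface can contain

**Lemma 2.** Let $E$ be a smooth rational curve with $E^2\ne0$ on a compact complex surface $X$. Then the universal cover of $X$ is not contractible.

*Proof.* Let $\widetilde X\to X$ be the universal cover. A tubular neighborhood of $E\cong\mathbb P^1$ is simply connected, so it lifts isomorphically to a neighborhood of a compact curve $\hat E\subset\widetilde X$. Hence $\langle c_1(\mathcal O_{\widetilde X}(\hat E)),[\hat E]\rangle=\deg N_{\hat E}=E^2\ne0$, so $0\neq[\hat E]\in H_2(\widetilde X,\mathbb Z)$. $\square$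

The simplest curves to try have self-intersection $-1$ or $-2$. We test them by hand; the following computation will be used twice.

**Lemma 3.** Let $\sigma:\widetilde S\to S$ be the blow-up of a finite set $P$ in a smooth surface, with exceptional divisor $\widetilde D$ and ideal sheaf $\mathfrak m_P$ of $P$. Then $\sigma_*\Theta_{\widetilde S}=\mathfrak m_P\Theta_S$, and every lift of a section of $\mathfrak m_P\Theta_S$ is tangent to $\widetilde D$.

*Proof.* A field on $\sigma^{-1}(U)$ gives a field on $U\setminus P$, which extends over $P$ by Hartogs. Let $V$ be this extension. Near a point of $P$ use coordinates $x=u$, $y=uv$. The lifts are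
$$x\partial_x=u\partial_u-v\partial_v,\quad y\partial_x=uv\partial_u-v^2\partial_v,\quad x\partial_y=\partial_v,\quad y\partial_y=v\partial_v ,$$
all regular and tangent to $\{u=0\}$; the other chart is symmetric. So every $V\in\mathfrak m_P\Theta_S$ lifts to a regular field tangent to $\widetilde D$. On the other hand $\partial_x=\partial_u-\frac vu\partial_v$ and $\partial_y=\frac1u\partial_v$, so $a\partial_x+b\partial_y$ has polar part $\frac{b-av}{u}\partial_v$, which vanishes only for $a=b=0$. So $V$ lifts only if $V(x)=0$ for $x\in P$. $\square$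

**Proposition 4.** Let $C$ be a smooth rational curve on an infinitesimally rigid surface $X$ of general type. Then $C^2\le-3$. In particular $X$ is minimal.

*Proof.* Put $e=C^2$, so $K_X\cdot C=-2-e$.

*Case $e\ge0$.* The irreducible curve $C$ is nef and a positive multiple of $K_X$ is effective, so $K_X\cdot C\ge0$. But $-2-e<0$.

*Case $e=-1$.* Let $\sigma:X\to X'$ contract $C$ to a point $y$. By Lemma 3 and the Leray spectral sequence, $H^1(X',\mathfrak m_y\Theta_{X'})\subset H^1(X,\Theta_X)$. As $X'$ is of general type, its automorphism group is finite (Matsumura), so $H^0(X',\Theta_{X'})=0$. The sequence $0\to\mathfrak m_y\Theta_{X'}\to\Theta_{X'}\to T_yX'\to0$ embeds $T_yX'\ne0$ into $H^1(X',\mathfrak m_y\Theta_{X'})$. So $H^1(X,\Theta_X)\neq0$, a contradiction.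

*Case $e=-2$.* Here $K_X|_C$ has degree $0$, so it is trivial; fix a trivializing section $1$. The residue sequence $0\to\Omega^1_X\otimes K_X\to\Omega^1_X(\log C)\otimes K_X\to K_X|_C\to0$ (recalled in Section 3) gives $\delta:H^0(C,K_X|_C)\to H^1(X,\Omega^1_X\otimes K_X)$. Let $f_i$ be local equations of $C$ with $f_i=g_{ij}f_j$, and let $\kappa_i$ be local sections of $K_X$ that restrict to $1$ on $C$, so that $\kappa_i-\kappa_j=f_j\mu_{ij}$ with $\mu_{ij}$ a section of $K_X$. The sections $\frac{df_i}{f_i}\otimes\kappa_i$ lift $1$. So $\delta(1)$ is represented, up to sign, by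
$$\tfrac{df_i}{f_i}\otimes\kappa_i-\tfrac{df_j}{f_j}\otimes\kappa_j=d\log g_{ij}\otimes\kappa_i+df_j\otimes\mu_{ij}.$$
Map this to $H^1(C,\Omega^1_C\otimes K_X|_C)=H^1(C,\Omega^1_C)\cong\mathbb C$. Since $df_j$ restricts to $0$ on $C$, the image is the class of $d\log g_{ij}|_C$, which is a nonzero multiple of $\deg\mathcal O(C)|_C=C^2=-2$. So $H^1(X,\Omega^1_X\otimes K_X)\ne0$, and its Serre dual is $H^1(X,\Theta_X)$, a contradiction.

Hence $C^2\le-3$; there is no $(-1)$-curve, so $X$ is minimal. $\square$

This rules out a natural first try: an involution of $M$ with isolated fixed points. At such a point it acts as $-1$. Blow up, and let $E$ be the image of the exceptional curve $\widetilde E$ in the quotient. Its pull-back is $2\widetilde E$, so $2E^2=4\cdot(-1)$ and $E^2=-2$. By Proposition 4 the resulting surface, if of general type, is never infinitesimally rigid. The first self-intersection number that survives is $-3$. The results to be proved are the following.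

**Theorem A.** There are infinitely many infinitesimally rigid compact complex surfaces $X$ with $K_X$ ample which contain a smooth rational curve $E$ with $E^2=-3$. The universal cover of such an $X$ is not contractible. The examples can be chosen with $c_1^2(X)/c_2(X)\to3$.

**Theorem B.** The set of self-intersection numbers of smooth rational curves on infinitesimally rigid surfaces of general type is exactly $\{e\in\mathbb Z:e\le-3\}$.

So the answer to the question is yes. Proposition 4 is one half of Theorem B.

## 3. Logarithmic deformations and residues for $M/(\mathbb Z/3)$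

**Definition.** Let $D=\bigcup E_j$ be a divisor with smooth components and normal crossings on a smooth surface. $\Theta(-\log D)\subset\Theta$ is the sheaf of vector fields tangent to $D$, and $\Omega^1(\log D)$ is its dual.

If $D=\{T=0\}$ in coordinates $(T,v)$, the first sheaf has basis $T\partial_T,\partial_v$ and the second $\frac{dT}T,dv$. If $D=\{TT'=0\}$, the bases are $T\partial_T,T'\partial_{T'}$ and $\frac{dT}T,\frac{dT'}{T'}$. Both sheaves are locally free of rank $2$. The residue along $E_j=\{T=0\}$ is the coefficient of $\frac{dT}T$ restricted to $E_j$. This gives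
$$0\to\Omega^1_X\otimes K_X\to\Omega^1_X(\log D)\otimes K_X\xrightarrow{\ \mathrm{res}\ }\bigoplus_jK_X|_{E_j}\to0. \tag{2}$$

**Definition.** Let $p$ be an odd prime, $1\le q\le p-1$, $\zeta=e^{2\pi i/p}$. Let $d$ be the distance of the Kähler metric of $\omega$ on $B$, and $B_R=\{d(0,z)<R\}$. A *triple $(M,G,P)$ of type $(p,q)$ and radius $R$* consists of $M=B/\Lambda$ with $\Lambda$ torsion-free and cocompact, a group $G=\langle g\rangle\cong\mathbb Z/p$ in $\mathrm{Aut}(M)$, and the set $P$ of points with non-trivial stabilizer, such that

* $P$ is finite and nonempty, and each point of $P$ is fixed by $G$;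
* for each $x\in P$ there is an open embedding $j_x:B_R\to M$, the composition of an automorphism of $B$ and the projection $B\to M$, with $j_x(0)=x$, equivariant for the action of $g$ on $B_R$ by $(z_1,z_2)\mapsto(\zeta z_1,\zeta^qz_2)$;
* the images $j_x(B_R)$, $x\in P$, are pairwise disjoint.

With the normalization $\sum g_{\alpha\bar\beta}dz_\alpha d\bar z_\beta$ the metric is $\frac{|dz|^2}{1-t}+\frac{|\langle dz,z\rangle|^2}{(1-t)^2}\ge\frac{(d|z|)^2}{(1-t)^2}$, with equality along radial lines. So $d(0,z)=\operatorname{artanh}|z|$ (another normalization multiplies $d$ by a constant), $B_R$ is a Euclidean ball, and the $B_R$ exhaust $B$. The volume density is a constant times $(1-t)^{-3}$, so $\mathrm{vol}(B_R)\to\infty$.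

Existence of triples is arithmetic and is postponed to Section 5. For now let $(M,G,P)$ be of type $(3,1)$ and any radius, $\nu=|P|$. In coordinates $(x,y)$ at a point of $P$, $g$ is multiplication by $\zeta$. Let $\sigma:\widetilde M\to M$ be the blow-up of $P$, with exceptional divisor $\widetilde D=\bigsqcup\widetilde E_x$. Then $G$ acts on $\widetilde M$. In the chart $x=u$, $y=uv$ we have $g(u,v)=(\zeta u,v)$; similarly in the chart $x=u'v'$, $y=u'$. Off $\widetilde D$ the action is free. So $X=\widetilde M/G$ is smooth, with local coordinates $U=u^3$ and $v$ near the image $D=\bigsqcup E_x$ of $\widetilde D$. Let $\mathsf q:\widetilde M\to X$ be the quotient map. Since $\mathsf q^*E_x=3\widetilde E_x$ we get $3E_x^2=9\cdot(-1)$, so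
$$E_x\cong\mathbb P^1,\qquad E_x^2=-3,\qquad K_X\cdot E_x=1 .$$

**Proposition 5.** $H^1(X,\Theta_X(-\log D))=0$.

*Proof.* **Step 1: pass to $\widetilde M$.** Locally $\Theta_{\widetilde M}(-\log\widetilde D)$ has the $G$-invariant basis $u\partial_u=3U\partial_U$ and $\partial_v$, and the invariant functions are the functions of $(U,v)$. So $(\mathsf q_*\Theta_{\widetilde M}(-\log\widetilde D))^G=\Theta_X(-\log D)$ near $D$; off $D$ this holds because $\mathsf q$ is étale. As in (1), $H^1(X,\Theta_X(-\log D))=H^1(\widetilde M,\Theta_{\widetilde M}(-\log\widetilde D))^G$.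

**Step 2: pass to $M$.** By Lemma 3, $\sigma_*\Theta_{\widetilde M}(-\log\widetilde D)=\mathfrak m_P\Theta_M$. We show that $R^1\sigma_*\Theta_{\widetilde M}(-\log\widetilde D)=0$. Near $\widetilde E_x$ let $A_1,A_2$ be the proper transforms of the coordinate axes. The lifts of $x\partial_x,y\partial_y$ are $u\partial_u-v\partial_v,\ v\partial_v$, so they form a basis of $\Theta(-\log(\widetilde D+A_1+A_2))$, which is therefore $\cong\mathcal O^2$. Near $A_1=\{v=0\}$ the quotient of $\langle u\partial_u,\partial_v\rangle$ by $\langle u\partial_u,v\partial_v\rangle$ is $\mathcal O_{A_1}\partial_v=N_{A_1}$. So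
$$0\to\mathcal O^2\to\Theta(-\log\widetilde D)\to N_{A_1}\oplus N_{A_2}\to0$$
is exact. Now $R^1\sigma_*\mathcal O=0$, and $R^1\sigma_*N_{A_i}=0$ because $\sigma|_{A_i}$ is finite. Hence the claim, and $H^1(\widetilde M,\Theta_{\widetilde M}(-\log\widetilde D))=H^1(M,\mathfrak m_P\Theta_M)$ equivariantly.

**Step 3: invariants.** From $0\to\mathfrak m_P\Theta_M\to\Theta_M\to\bigoplus_PT_xM\to0$ and $H^0(\Theta_M)=H^1(\Theta_M)=0$ (Lemma 1) we get $H^1(M,\mathfrak m_P\Theta_M)\cong\bigoplus_PT_xM$. The generator $g$ acts on each $T_xM$ by a nontrivial scalar, so the invariants are $0$. $\square$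

It is tempting to finish with the sequence $0\to\Theta_X(-\log D)\to\Theta_X\to\bigoplus N_{E_x}\to0$. With Proposition 5 it shows
$$H^1(X,\Theta_X)\hookrightarrow\bigoplus_{x\in P}H^1(E_x,\mathcal O_{\mathbb P^1}(-3))\cong\mathbb C^{2\nu},$$
and here the argument stops: the right side is not zero. We need that no nonzero class in it comes from $H^1(X,\Theta_X)$, i.e. that the connecting map to $H^2(X,\Theta_X(-\log D))$ is injective. This is a global statement. Its dual form is workable. By adjunction $H^1(E_x,N_{E_x})$ is dual to $H^0(E_x,K_X|_{E_x})$, and the statement becomes the surjectivity of the map on global sections induced by the residue,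
$$\rho:H^0(X,\Omega^1_X(\log D)\otimes K_X)\to\bigoplus_jH^0(E_j,K_X|_{E_j}),$$
where $E_j$ runs over the components of $D$.

**Lemma 6.** Let $D=\bigcup E_j$ be as in the definition, on a compact complex surface $X$. If $H^1(X,\Theta_X(-\log D))=0$ and $\rho$ is surjective, then $H^1(X,\Theta_X)=0$.

*Proof.* The cohomology sequence of (2) contains
$$H^0(\Omega^1_X(\log D)\otimes K_X)\xrightarrow{\rho}\bigoplus H^0(K_X|_{E_j})\to H^1(\Omega^1_X\otimes K_X)\to H^1(\Omega^1_X(\log D)\otimes K_X).$$
The last group is Serre dual to $H^1(\Theta_X(-\log D))=0$. So $H^1(\Omega^1_X\otimes K_X)=0$, and its Serre dual is $H^1(\Theta_X)$. $\square$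

So we must construct sections with prescribed residues. They come from sections on $M$ with prescribed values at $P$.

**Proposition 7.** Let $(M,G,P)$ be of type $(3,1)$. If $H^0(M,\Omega^1_M\otimes K_M)\to\bigoplus_{x\in P}(\Omega^1_M\otimes K_M)\otimes\mathcal O/\mathfrak m_x$ is surjective, then $\rho$ is surjective for $X=\widetilde M/G$.

*Proof.* Given $(A_x,B_x)\in\mathbb C^2$ for $x\in P$, choose $s\in H^0(M,\Omega^1_M\otimes K_M)$ with value $(A_x\,dx+B_x\,dy)\otimes dx\wedge dy$ at each $x\in P$. On the fiber at $x$ the group acts by $\zeta^{\pm3}=1$, so averaging over $G$ keeps these values, and we may assume that $s$ is $G$-invariant. Near $x$ write $s=(A\,dx+B\,dy)\otimes dx\wedge dy$. The frame $dx\otimes dx\wedge dy$, $dy\otimes dx\wedge dy$ is invariant, so $A,B$ are invariant functions, hence holomorphic in $(U,v)$ after pull-back. Insert $dx=du$, $dy=u\,dv+v\,du$, $dx\wedge dy=u\,du\wedge dv$: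
$$s=\Big[(A+vB)\frac{du}u+B\,dv\Big]\otimes u^2du\wedge dv=\frac13\Big[(A+vB)\frac{dU}{3U}+B\,dv\Big]\otimes dU\wedge dv .$$
The other chart is symmetric. So $s$ descends to a section of $\Omega^1_X(\log D)\otimes K_X$ with residue $\frac19(A_x+vB_x)\,dU\wedge dv|_{E_x}$ along $E_x$. The linear map from $(A_x,B_x)\in\mathbb C^2$ to $H^0(E_x,K_X|_{E_x})\cong H^0(\mathcal O_{\mathbb P^1}(1))\cong\mathbb C^2$ is injective, hence bijective. $\square$

Two tasks remain: sections with prescribed jets at all points of $P$ at once, and the existence of triples.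

## 4. Sections with prescribed jets from large embedded balls

Let $(M,G,P)$ be a triple of type $(p,q)$ and radius $R$, $\sigma:\widetilde M\to M$ the blow-up of $P$, $\widetilde D$ the exceptional divisor. Surjectivity onto $(k-1)$-jets follows from $H^1(M,\Omega^1_M\otimes K_M\otimes\mathfrak m_P^k)=0$. On $\widetilde M$ this will be Nakano's theorem for $\sigma^*\Omega^1_M\otimes\mathcal O(-(k+1)\widetilde D)$. Lemma 1 provides curvature $\omega$, so we need a metric on $\mathcal O(-\widetilde D)$ whose curvature $\theta$ satisfies $(k+1)\theta+\sigma^*\omega>0$. Near $P$ the weight should be $\log|z|^2$, and it has to be cut off inside the ball.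

Here is what the cut-off costs. Put $c=k+1$, $t=|z|^2$, $s=\log t$, $\eta=t/(1-t)$. Then
$$\frac{d\varphi}{ds}=t\cdot\frac1{1-t}=\eta,\qquad\frac{d\eta}{ds}=\frac t{(1-t)^2}=\eta(1+\eta)>0 .$$
For a radial weight $\Phi(s)$, positivity of $c\,i\partial\bar\partial\Phi+\omega$ requires that $c\Phi'+\eta$ be nondecreasing in $s$. It is $c$ in the limit $s\to-\infty$ (where $\Phi'=1$, $\eta=0$) and equals $\eta$ where $\Phi'=0$. So the cut-off cannot be finished before $\eta\ge c$: on a ball with $\eta<c$ no radial weight works. If the ball is larger, it does work.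

**Proposition 8.** For each $k\ge1$ there is $R(k)$ such that for every triple of radius $R\ge R(k)$:

1. $H^0(M,\Omega^1_M\otimes K_M)\to\bigoplus_{x\in P}(\Omega^1_M\otimes K_M)\otimes\mathcal O/\mathfrak m_x^k$ is surjective;
2. $\sigma^*K_M\otimes\mathcal O(-k\widetilde D)$ is ample.

*Proof.* **Step 1: the weight.** Choose a smooth nonincreasing $\chi:[0,\infty)\to[0,1]$ with $\chi=1$ on $[0,1]$, $\chi=0$ on $[c+3,\infty)$ and $\chi'>-1/c$. This is possible since $[1,c+3]$ has length $c+2>c$. Let $\Phi$ be the function of $s$ with $d\Phi/ds=\chi(\eta)$ and $\Phi=0$ for $\eta\ge c+3$. For $t\le\frac12$, i.e. $\eta\le1$, we have $\Phi=\log|z|^2+\mathrm{const}$. Choose $R(k)$ with $B_{R(k)}\supset\{t\le\frac{c+4}{c+5}\}=\{\eta\le c+4\}$, which strictly contains $\{\eta\le c+3\}$. Transport $\Phi$ to $M\setminus P$ by the $j_x$, whose images are disjoint, and extend it by $0$.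

**Step 2: the metric.** On $\mathcal O(-\widetilde D)\subset\mathcal O_{\widetilde M}$ put $\|f\|^2=|f|^2e^{-\Phi}$. In the chart $z_1=u$, $z_2=uv$ the generator $u$ has, up to a constant, $\|u\|^2=|u|^2/|z|^2=1/(1+|v|^2)$ near $\widetilde D$, so the metric is smooth. Let $\theta$ be its curvature. Off $\widetilde D$ it is $i\partial\bar\partial\Phi$, and near $\widetilde D$ it is $i\partial\bar\partial\log(1+|v|^2)$.

**Step 3: $c\,\theta+\sigma^*\omega>0$ on $\widetilde M$.** Where $\Phi\equiv0$ locally this is clear, since we are off $\widetilde D$. In $B_R\setminus\{0\}$ the form is $i\partial\bar\partial H$ with $H=c\Phi+\varphi$, and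
$$\frac{dH}{ds}=c\,\chi(\eta)+\eta>0,\qquad\frac{d^2H}{ds^2}=(c\,\chi'(\eta)+1)\frac{d\eta}{ds}>0 .$$
Now $i\partial\bar\partial H=H'\,i\partial\bar\partial\log|z|^2+H''\,i\partial s\wedge\bar\partial s$. The form $i\partial\bar\partial\log|z|^2$ is $\ge0$ with kernel the complex radial direction, and $\partial s=\sum\bar z_\alpha dz_\alpha/|z|^2$ takes the value $1$ on the radial vector $z$. So the form is positive definite. At a point of $\widetilde D=\{u=0\}$ we have $\theta=i\,dv\wedge d\bar v/(1+|v|^2)^2$. There $dz_1=du$ and $dz_2=v\,du$, so $\sigma^*\omega=(1+|v|^2)\,i\,du\wedge d\bar u$. The sum is positive definite. The chart $z_1=uv$, $z_2=u$ is analogous.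

In particular $c\,\theta+\sigma^*\omega$ is a Kähler form on $\widetilde M$.

**Step 4: jets.** Let $\mathcal E=\sigma^*\Omega^1_M\otimes\mathcal O(-(k+1)\widetilde D)$. The Nakano form of a pulled-back curvature at $u\in T\widetilde M\otimes\sigma^*\Omega^1_M$ is the original form at $(d\sigma\otimes\mathrm{id})u$, so Nakano semipositivity is preserved by pull-back. By Lemma 1 the curvature of $\mathcal E$ is $\ge_{\rm Nak}(\sigma^*\omega+c\,\theta)\otimes\mathrm{Id}$, so $\mathcal E$ is Nakano positive. As $K_{\widetilde M}=\sigma^*K_M+\widetilde D$, Nakano's theorem gives $H^1(\widetilde M,\sigma^*(\Omega^1_M\otimes K_M)(-k\widetilde D))=0$. Since $\sigma_*\mathcal O(-k\widetilde D)=\mathfrak m_P^k$, the projection formula and the Leray spectral sequence embed $H^1(M,\Omega^1_M\otimes K_M\otimes\mathfrak m_P^k)$ into this group. So it vanishes, and (1) follows from the sequence $0\to\mathfrak m_P^k\to\mathcal O\to\bigoplus\mathcal O/\mathfrak m_x^k\to0$ tensored with $\Omega^1_M\otimes K_M$.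

**Step 5: ampleness.** The line bundle in (2) has curvature $3\sigma^*\omega+k\theta=\frac k{k+1}(c\,\theta+\sigma^*\omega)+\big(3-\frac k{k+1}\big)\sigma^*\omega>0$. Apply Kodaira's theorem. $\square$

## 5. Arithmetic ball quotients with a $\mathbb Z/p$-action

**Proposition 9.** For every odd prime $p$, $1\le q\le p-1$ and $R>0$ there is a triple $(M,G,P)$ of type $(p,q)$ and radius $R$. For fixed $p,q,R$ there are infinitely many such $(M,G)$, with $\mathrm{vol}(M)\to\infty$ and $|P|/\mathrm{vol}(M)\to0$.

The group $G$ will come from a diagonal matrix $a=\mathrm{diag}(\zeta,\zeta^q,1)$, which has the right local form at $[e_3]$. The difficulty is that the induced automorphism of $B/\Lambda$ has further fixed points, coming from other elements of the coset $a\Lambda$, and at each of them we need the same local type. The eigenvalues are controlled by a congruence. Which eigenline is negative is controlled by reciprocity.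

**Step 0: the lattice.** *We set up a cocompact group containing $a$.* Let $F=\mathbb Q(\cos\frac{2\pi}p,\sqrt2)\subset\mathbb R$ and $F'=F(\zeta)\subset\mathbb C$. The field $F$ is totally real, $F\ne\mathbb Q$, and $F'$ is a totally imaginary quadratic extension of $F$. Complex conjugation on $F'$ commutes with all embeddings into $\mathbb C$. Let $\tau_1$ be the inclusion $F\subset\mathbb R$. By weak approximation, after multiplication by the square of a positive integer, there is $\alpha\in\mathcal O_F$ with $\tau_1(\alpha)>0$ and $\tau(\alpha)<0$ for all other real embeddings $\tau$. For $p=3$ we have $F=\mathbb Q(\sqrt2)$, and $\alpha=\sqrt2$ works. Let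
$$h(x,y)=x_1\bar y_1+x_2\bar y_2-\alpha x_3\bar y_3\ \text{ on }F'^3,\qquad\Gamma=U(h)\cap GL_3(\mathcal O_{F'}).$$
Then $h$ has signature $(2,1)$ at $\tau_1$ and is positive definite at all other real places.

Put $\mathbf G=\mathrm{Res}_{F/\mathbb Q}U(h)$. At a place $\tau\ne\tau_1$ the group $\mathbf G(\mathbb Q)$ embeds into a compact unitary group, whose elements are diagonalizable, so $\mathbf G(\mathbb Q)$ has no nontrivial unipotents. Every character of $\mathbf G$ factors through $\det$, whose values lie in $\mathrm{Res}_{F/\mathbb Q}U(1)$. The real points of this torus form a product of circles, so it has no nontrivial characters over $\mathbb R$, and $\mathbf G$ has no nontrivial $\mathbb Q$-characters. By Borel–Harish-Chandra and Mostow–Tamagawa, $\Gamma$ is cocompact in $\mathbf G(\mathbb R)=U(2,1)\times(\text{compact})$. Projecting along the compact factor, $\Gamma$ is discrete and cocompact in $U(2,1)=U(h_{\tau_1})$. It acts properly discontinuously and cocompactly, with finite stabilizers, on $B=\{\text{negative lines of }h_{\tau_1}\}$.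

Let $\Gamma(N)=\ker(\Gamma\to GL_3(\mathcal O_{F'}/N))$, a normal subgroup of $\Gamma$. For $N\ge3$ it is torsion-free (Minkowski). To see this, view $\Gamma(N)$ inside $\ker(GL_m(\mathbb Z)\to GL_m(\mathbb Z/N))$ with $m=3[F':\mathbb Q]$. Suppose $\gamma\ne1$ has prime order $\ell$, and write $\gamma=1+dA$ with $A$ an integral matrix whose entries have gcd $1$, and $N\mid d$. Dividing $\gamma^\ell-1=0$ by $d$ gives $\ell A=-\sum_{i\ge2}\binom\ell id^{i-1}A^i$. So $d\mid\ell$, and $d=\ell\ge3$. Then every term on the right is divisible by $\ell^2$: for $2\le i<\ell$ because $\ell\mid\binom\ell i$ and $\ell\mid d^{i-1}$, for $i=\ell$ because $\ell-1\ge2$. So $\ell\mid A$, a contradiction. As stabilizers are finite, $\Gamma(N)$ acts freely on $B$.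

Let $a=\mathrm{diag}(\zeta,\zeta^q,1)\in\Gamma$. Let $N_0$ be a positive integer divisible by $8$ and by every rational prime lying under a place of $F$ that ramifies in $F'$ or divides $\alpha$. From now on $N$ is a multiple of $p^2N_0$, and $N'=N/p^2$; in particular $N\ge7$. Put $\Lambda=\Gamma(N)$, $M=B/\Lambda$, and let $g$ be the automorphism of $M$ induced by $a$, which normalizes $\Lambda$.

**Step 1: eigenvalues.** *If $r\in a\Gamma(N)$ has finite order, then its characteristic polynomial is $(x-\zeta)(x-\zeta^q)(x-1)$.* In every complex embedding the eigenvalues of $r$ and of $a$ are roots of unity, so the coefficients of both characteristic polynomials are algebraic integers of absolute value $\le3$ in all embeddings. They are congruent mod $N$. A difference is $N\xi$ with $\xi\in\mathcal O_{F'}$, and all conjugates of $\xi$ have absolute value $\le6/N<1$. The norm of $\xi$ is an integer of absolute value $<1$, so $\xi=0$.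

**Step 2: an integral projection.** *We show that the eigenvector of $r$ for the eigenvalue $1$ is close to $e_3$ modulo $N'$.* Put
$$P_r=\frac{(r-\zeta)(r-\zeta^q)}{(1-\zeta)(1-\zeta^q)} .$$
The matrix $r$ is diagonalizable, and eigenvectors for different eigenvalues are $h$-orthogonal, because $r$ is unitary and its eigenvalues are roots of unity. So $P_r$ is the $h$-orthogonal projection onto the $1$-eigenspace, which is a line over $F'$ by Step 1. Modulo $N$ the numerator is $(a-\zeta)(a-\zeta^q)=(1-\zeta)(1-\zeta^q)E_{33}$, where $E_{33}$ is the matrix unit. Both $1-\zeta$ and $1-\zeta^q$ divide $p$ in $\mathcal O_{F'}$. Hence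
$$P_r\in E_{33}+N'M_3(\mathcal O_{F'}),$$
and in particular $P_r$ is integral.

**Step 3: the eigenline is negative.** *Let $\beta=(P_r)_{33}$ and $v=P_re_3$. We show $v\ne0$ and $h(v,v)<0$ at $\tau_1$.* We have $h(v,v)=h(P_re_3,e_3)=-\alpha\beta$, so $\beta\in F\cap\mathcal O_{F'}=\mathcal O_F$. By Step 2, $(\beta-1)/N'$ is integral, so $\beta\equiv1$ mod $N'\mathcal O_F$. Hence $\beta\ne0$ and $v\ne0$. We claim that $\beta$ is a local norm from $F'$ at every place $w\ne\tau_1$ of $F$.

* $w\mid N'$ finite. If $w\nmid2$, then $\beta\equiv1$ mod $w$; if $w\mid2$, then $\beta\equiv1$ mod $8$. In both cases Hensel's lemma for $X^2-\beta$ at $X=1$ applies, since $|1-\beta|_w<|2|_w^2$. So $\beta$ is a square in $F_w$, hence a norm.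
* $w\nmid N'$ finite. Then $F'/F$ is unramified at $w$ (possibly split) and $\alpha$ is a unit at $w$. So the Hermitian lattice $\mathcal L_w=(\mathcal O_{F'}\otimes\mathcal O_{F,w})^3$ is unimodular. As $P_r$ is an integral orthogonal projection, $\mathcal L_w=P_r\mathcal L_w\perp(1-P_r)\mathcal L_w$, so $P_r\mathcal L_w$ is unimodular of rank one. The ring $\mathcal O_{F'}\otimes\mathcal O_{F,w}$ is a discrete valuation ring or a product of two, so $P_r\mathcal L_w$ is free, generated by some $v'$ with $h(v',v')=\varepsilon$ a unit of $\mathcal O_{F,w}$. Now $v=\lambda v'$ gives $-\alpha\beta=\varepsilon\,\mathrm{Nm}(\lambda)$, so $\beta$ is a unit times a norm. Units are norms at unramified and at split places.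
* $w=\tau\ne\tau_1$ real. Here $h$ is positive definite, so $-\tau(\alpha)\tau(\beta)>0$; as $-\tau(\alpha)>0$, we get $\tau(\beta)>0$, and $\beta$ is a norm from $\mathbb C$.

By the product formula for the quadratic norm residue symbol of $F'/F$, $\beta$ is a norm at $\tau_1$ too, i.e. $\tau_1(\beta)>0$. So $h(v,v)=-\alpha\beta<0$ at $\tau_1$.

**Step 4: fixed points.** *We determine $P$ and the local action.* Let $r\in a\Gamma(N)$ have finite order. By Step 3, $[v]\in B$ and $v^\perp$ is positive definite at $\tau_1$. All eigenvectors of $r$ outside the line of $v$ have eigenvalue $\zeta$ or $\zeta^q$, both $\ne1$, and lie in $v^\perp$. A fixed point of $r$ in $B$ is a negative eigenline. So $[v]$ is the unique fixed point of $r$ in $B$. Choose an orthonormal eigenbasis $w_1,w_2$ of $v^\perp$ with eigenvalues $\zeta,\zeta^q$ and scale $v$ (over $\mathbb C$) to $h(v,v)=-1$. In the ball coordinates $(z_1,z_2)\mapsto[z_1w_1+z_2w_2+v]$ centered at $[v]$, $r$ is $(z_1,z_2)\mapsto(\zeta z_1,\zeta^qz_2)$.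

We have $g^p=1$. Near the image of $[e_3]$ the automorphism $g$ has this local form with $r=a$, so $g\ne1$, and $G=\langle g\rangle$ has order $p$; moreover $[e_3]$ gives a point of $P$.

Suppose $x\in M$ has nontrivial stabilizer. As $p$ is prime, $gx=x$. For a lift $z$ of $x$ there is $\gamma\in\Gamma(N)$ such that $r=\gamma a\in\Gamma(N)a=a\Gamma(N)$ fixes $z$. Stabilizers in $\Gamma$ are finite, so $r$ has finite order and $z$ is its point $[v]$. By the local form, fixed points of $g$ are isolated, and $M$ is compact, so $P$ is finite.

**Step 5: large balls.** *We make the radius large.* Let $R_N=\inf\{d(z,\gamma z):z\in B,\ 1\ne\gamma\in\Gamma(N)\}$. Then $R_N\to\infty$ as $N\to\infty$. Indeed, let $C$ be compact with $\Gamma C=B$. Since $\Gamma(N)$ is normal in $\Gamma$, it suffices to consider $z\in C$: $d(\delta z,\gamma\delta z)=d(z,\delta^{-1}\gamma\delta z)$. For given $R'$ only finitely many $\gamma\in\Gamma$ satisfy $d(z,\gamma z)\le R'$ for some $z\in C$. If $\gamma\ne1$ is one of them, some entry of $\gamma-1$ is nonzero and is divisible by only finitely many $N$. So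 for $N$ large none of them except $1$ lies in $\Gamma(N)$.

Let $Z\subset B$ be the set of fixed points of finite-order elements of $a\Gamma(N)$; it is the preimage of $P$, and is $\Gamma(N)$-invariant. Let $z_1\ne z_2$ in $Z$ be fixed by $r_1,r_2$. By uniqueness of fixed points $r_1\ne r_2$, so $1\ne r_1r_2^{-1}\in a\Gamma(N)a^{-1}=\Gamma(N)$, and
$$R_N\le d(r_1r_2^{-1}z_2,z_2)=d(r_1z_2,z_2)\le d(r_1z_2,r_1z_1)+d(z_1,z_2)=2d(z_1,z_2).$$
Let $R<R_N/4$. Then the $R$-balls around the points of $Z$ are pairwise disjoint. Each maps injectively to $M$: if $z$ and $\gamma z$ with $\gamma\neq1$ lie in one of them, then $d(z,\gamma z)<2R<R_N$, which is impossible. If the images of the balls around $z_1,z_2\in Z$ meet, then for some $\gamma\in\Gamma(N)$ the balls around $\gamma z_2$ and $z_1$ meet, so $\gamma z_2=z_1$, and the two points of $P$ coincide. So the images for distinct points of $P$ are disjoint. Let $j_x$ be the ball coordinates of Step 4 followed by the projection to $M$. For $r=\gamma a$ and $w\in B$ the images of $rw$ and $aw$ in $M$ agree, so $j_x$ is equivariant.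

Finally $|P|\,\mathrm{vol}(B_{R''})\le\mathrm{vol}(M)$ for every $R''<R_N/4$. As $R_N\to\infty$ and $\mathrm{vol}(B_{R''})\to\infty$ with $R''$, we get $|P|/\mathrm{vol}(M)\to0$. Since $P\ne\emptyset$, also $\mathrm{vol}(M)\to\infty$. This proves Proposition 9. $\square$

## 6. The surfaces with $(-3)$-curves: proof of Theorem A

Take a triple of type $(3,1)$ and radius $R\ge R(1)$, which exists by Proposition 9, and $X=\widetilde M/G$ as in Section 3.

**Rigidity.** By Proposition 5, $H^1(X,\Theta_X(-\log D))=0$. By Proposition 8(1) with $k=1$ and Proposition 7, $\rho$ is surjective. Lemma 6 gives $H^1(X,\Theta_X)=0$.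

**Ampleness of $K_X$.** The map $\mathsf q$ is ramified of order $3$ along $\widetilde D$, so $K_{\widetilde M}=\mathsf q^*K_X+2\widetilde D$. With $K_{\widetilde M}=\sigma^*K_M+\widetilde D$ this gives $\mathsf q^*K_X=\sigma^*K_M-\widetilde D$, which is ample by Proposition 8(2) with $k=1$. So $\widetilde M$ is projective, hence so is its finite quotient $X$, and $K_X$ is ample because $\mathsf q$ is finite and surjective. In particular $X$ is of general type.

**Universal cover.** $X$ contains $E_x\cong\mathbb P^1$ with $E_x^2=-3$; apply Lemma 2.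

**Chern numbers.** We have $3c_1^2(X)=(\sigma^*K_M-\widetilde D)^2=K_M^2-\nu$. Counting Euler numbers off $\widetilde D$, where $\mathsf q$ is $3:1$, and on $D$,
$$c_2(X)=\tfrac13\big(e(M)+\nu-2\nu\big)+2\nu=\tfrac13\big(e(M)+5\nu\big),\qquad c_1^2(X)=\tfrac13(K_M^2-\nu).$$
By Lemma 1, $K_M^2=3e(M)$ is a fixed positive multiple of $\mathrm{vol}(M)$. By Proposition 9 we can let $\mathrm{vol}(M)\to\infty$ with $\nu/\mathrm{vol}(M)\to0$. Then $c_1^2(X)\to\infty$, which gives infinitely many surfaces, and $c_1^2(X)/c_2(X)\to3$. $\blacksquare$

## 7. Chains of rational curves: proof of Theorem B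

By Proposition 4 it remains to produce, for every $m\ge3$, a rational curve of self-intersection $-m$. We use singularities of type $\frac1p(1,q)$, i.e. $\mathbb C^2/\langle\mathrm{diag}(\zeta,\zeta^q)\rangle$. Three things change compared with $\frac13(1,1)$. The exceptional divisor is a chain and is not obtained by one blow-up, so the lifting of vector fields and the residues are computed torically. Local sections with prescribed residues are known only up to higher-order terms, so we need $k$-jets with $k$ large. And instead of ampleness of $K_X$ we prove only that $X$ is of general type.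

Write $[b_1,\dots,b_r]=b_1-1/(b_2-1/(b_3-\cdots))$. Every $p/q$ with $1\le q\le p-1$ has a unique Hirzebruch–Jung expansion $p/q=[b_1,\dots,b_r]$ with all $b_j\ge2$. For example $3/1=[3]$, $11/4=3-\frac14=[3,4]$, $5/2=3-\frac12=[3,2]$.

**Theorem 10.** Let $p$ be an odd prime, $1\le q\le p-1$, $p/q=[b_1,\dots,b_r]$, and suppose all $b_j\ge3$. If the radius $R$ of a triple $(M,G,P)$ of type $(p,q)$ is sufficiently large (depending on $p,q$), then the minimal resolution $X$ of $Y=M/G$ is an infinitesimally rigid surface of general type. It contains chains of smooth rational curves with self-intersections $-b_1,\dots,-b_r$.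

*Theorem 10 implies Theorem B.* Let $m\ge3$. By Dirichlet's theorem there is a prime $p=bm-1$ with $b\ge3$; it is odd since $p\ge8$. With $q=m$ we have $p/q=b-\frac1m=[b,m]$. By Proposition 9 triples of every radius exist, so Theorem 10 gives an infinitesimally rigid surface of general type with a smooth rational curve of self-intersection $-m$. Together with Proposition 4 this is Theorem B. $\blacksquare$

By Lemma 2 all surfaces in Theorem 10 have non-contractible universal cover. The hypothesis $b_j\ge3$ cannot be dropped: for $5/2=[3,2]$ the resolution contains a $(-2)$-curve, which Proposition 4 forbids.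

### 7.1. The toric resolution

Let $\pi:M\to Y$ be the quotient map, $f:X\to Y$ the minimal resolution, $D$ its exceptional divisor. Near $\pi(x)$, $x\in P$, in the coordinates of $j_x$, $Y$ is the quotient of $(\mathbb C^2,0)$ with coordinates $(x,y)$ by $\mathrm{diag}(\zeta,\zeta^q)$, and $f$ is toric (Fulton, *Introduction to Toric Varieties*, §2.6). We recall the data.

The lattice is $\mathsf N=\mathbb Z^2+\mathbb Z\frac1p(1,q)$, and the dual lattice is $\mathsf M=\{u\in\mathbb Z^2:u_1+qu_2\equiv0\ (p)\}$, the exponents of the invariant Laurent monomials $\chi^u=x^{u_1}y^{u_2}$. Put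
$$e_0=(0,1),\qquad e_1=\tfrac1p(1,q),\qquad e_{j+1}=b_je_j-e_{j-1}\quad(1\le j\le r),\qquad e_j=(c_j,d_j).$$
The numbers $pd_0=p$, $pd_1=q$, $pd_{j+1}=b_jpd_j-pd_{j-1}$ are the remainders of the expansion of $p/q$; they decrease to $pd_r=1$, $pd_{r+1}=0$. The determinant $\det(e_j,e_{j+1})$ does not depend on $j$ and equals $-\frac1p$. Hence $c_{r+1}d_r=\frac1p$, so $e_{r+1}=(1,0)$; and since $\mathsf N$ has covolume $\frac1p$, consecutive $e_j,e_{j+1}$ form a $\mathbb Z$-basis of $\mathsf N$. From $c_0=0$, $c_1>0$ and $c_{j+1}-c_j=(b_j-1)c_j-c_{j-1}\ge c_j-c_{j-1}$ the $c_j$ increase strictly to $c_{r+1}=1$. Thus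
$$0<c_j<1,\qquad0<d_j<1,\qquad c_j,d_j\in\tfrac1p\mathbb Z\qquad(1\le j\le r). \tag{3}$$
For example, $p=11$, $q=4$ gives $(0,1),\ \frac1{11}(1,4),\ \frac1{11}(3,1),\ (1,0)$.

The $e_j$ span the rays of the fan of the resolution. The chart of the cone spanned by $e_j,e_{j+1}$ has coordinates $T=\chi^n$, $T'=\chi^{n'}$ with $(n,n')$ the basis of $\mathsf M$ dual to $(e_j,e_{j+1})$. The divisor of $e_j$ is the exceptional curve $E_j$ for $1\le j\le r$, and a noncompact curve $A_0$, $A_{r+1}$ (an axis) for $j=0,r+1$. The order of $\chi^u$ along the divisor of $e_j$ is $\langle u,e_j\rangle$. Intersecting the principal divisor of $\chi^u$, with $\langle u,e_j\rangle=1$, with $E_j$ gives $\langle u,e_{j-1}\rangle+E_j^2+\langle u,e_{j+1}\rangle=0$, i.e. $E_j^2=-b_j$. Put $D'=D+A_0+A_{r+1}$ locally.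

The fields $x\partial_x,y\partial_y$ are constant linear combinations of $T\partial_T,T'\partial_{T'}$ in each chart, and conversely, because they act on $\chi^u$ by linear functions of $u$. So they form a basis of $\Theta_X(-\log D')\cong\mathcal O^2$. Likewise $\frac{dx}x,\frac{dy}y$ form a basis of $\Omega^1_X(\log D')$. Finally $\omega_0=\frac{dx}x\wedge\frac{dy}y$ is a nonzero constant multiple of $\frac{dT}T\wedge\frac{dT'}{T'}$, so $\chi^u\omega_0$, as a section of $K_X$, has order $\langle u,e_j\rangle-1$ along the divisor of $e_j$.

**Lemma 11.** Let $V$ be $\Theta_{\mathbb C^2}$ or $\Omega^1_{\mathbb C^2}\otimes K_{\mathbb C^2}$, let $Q=V_0^G$ (a finite $\mathcal O_{Y,0}$-module), and let $Q_1\subset Q$ be a submodule of finite colength. Then for $t\gg0$ every $G$-invariant germ in $\mathfrak m_0^tV$ lies in $Q_1$.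

*Proof.* Let $\mathfrak m_Y$ be the maximal ideal of $\mathcal O_{Y,0}$. There is $a\geq 1$ with $\mathfrak m_Y^aQ\subset Q_1$. Since $x^p,y^p\in\mathfrak m_Y$, we have $\mathfrak m_0^{2p-1}\subset\mathfrak m_Y\mathcal O_{\mathbb C^2,0}$, so $\mathfrak m_0^{(2p-1)a}V\subset\mathfrak m_Y^aV$. An invariant element $\sum f_iv_i$ with $f_i\in\mathfrak m_Y^a$ equals $\sum f_i\bar v_i$, where $\bar v_i\in Q$ is the average of $v_i$. So $(\mathfrak m_Y^aV)^G=\mathfrak m_Y^aQ\subset Q_1$, and every $t\ge(2p-1)a$ works. $\square$

### 7.2. Vanishing of logarithmic deformations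

**Proposition 12.** $f_*\Theta_X(-\log D)=(\pi_*\Theta_M)^G$ and $R^1f_*\Theta_X(-\log D)=0$. Consequently $H^1(X,\Theta_X(-\log D))=0$.

*Proof.* **Step 1: the inclusion $\subset$.** Off the singular points $f$ is an isomorphism and $\pi$ is étale. So a section of $\Theta_X(-\log D)$ over $f^{-1}(U)$ gives an invariant field on $\pi^{-1}(U)\setminus P$, which extends by Hartogs. The cokernel is coherent and supported at the singular points, so the inclusion has finite colength.

**Step 2: equality.** An invariant germ is the sum of its Taylor polynomial of degree $<t$ and a germ in $\mathfrak m_0^t\Theta$, both invariant because $G$ acts linearly. By Lemma 11 it suffices to lift invariant polynomial fields. These are spanned by $\chi^ux\partial_x$ with $u\in\mathsf M$, $u_1\ge-1$, $u_2\ge0$, and $\chi^uy\partial_y$ with $u\in\mathsf M$, $u_1\ge0$, $u_2\ge-1$. For $1\le j\le r$ the integer $\langle u,e_j\rangle=u_1c_j+u_2d_j$ is $>-1$ by (3), hence $\ge0$. So $\chi^u$ is regular along $E_j$. Since $x\partial_x,y\partial_y$ are sections of $\Theta_X(-\log D')$, the field is a section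 of $\Theta_X(-\log D)$ at the points of $D$ that are not intersection points of components of $D'$. Off $D$, also along the axes, it is holomorphic because it is holomorphic on $\mathbb C^2$ and $\mathbb C^2\setminus0\to X\setminus D$ is étale. So it is a section of the locally free sheaf $\Theta_X(-\log D)$ outside finitely many points, hence everywhere.

**Step 3: $R^1f_*$.** As in the proof of Proposition 5 there is an exact sequence
$$0\to\Theta_X(-\log D')\to\Theta_X(-\log D)\to N_{A_0}\oplus N_{A_{r+1}}\to0,\qquad\Theta_X(-\log D')\cong\mathcal O^2 .$$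
Quotient singularities are rational, so $R^1f_*\mathcal O_X=0$; and $f|_{A_i}$ is finite. So $R^1f_*\Theta_X(-\log D)=0$.

**Step 4.** By Leray and (1), $H^1(X,\Theta_X(-\log D))=H^1(Y,(\pi_*\Theta_M)^G)=H^1(M,\Theta_M)^G$, which is $0$ by Lemma 1. $\square$

### 7.3. Local sections with prescribed residues

For $\alpha\in\mathsf M\otimes\mathbb C$ write $\alpha$ also for the form $\alpha_1\frac{dx}x+\alpha_2\frac{dy}y$. For $\alpha=u\in\mathsf M$ this is $d\chi^u/\chi^u$, whose residue along the divisor of $e_j$ is $\langle u,e_j\rangle$. By linearity the residue of $\alpha$ is $\langle\alpha,e_j\rangle$.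

**Proposition 13.** Suppose all $b_j\ge3$. Near the exceptional curves over one singular point, every element of $\bigoplus_jH^0(E_j,K_X|_{E_j})$ is the residue of a section $\tau$ of $\Omega^1_X(\log D)\otimes K_X$ that is also a $G$-invariant section of $\Omega^1\otimes K$ on $\mathbb C^2$.

*Proof.* **Step 1: a basis of $H^0(E_j,K_X|_{E_j})$.** Fix $1\le j\le r$ and $1\le l\le b_j-1$. As $e_{j-1},e_j$ form a basis of $\mathsf N$, there is a unique $u\in\mathsf M$ with $\langle u,e_j\rangle=1$, $\langle u,e_{j-1}\rangle=l$; then $\langle u,e_{j+1}\rangle=b_j-l$. The section $\chi^u\omega_0$ has order $0$ along $E_j$, and its restriction to $E_j$ vanishes to order $b_j-l-1$ at the intersection with the divisor of $e_{j+1}$. For $l=1,\dots,b_j-1$ these orders are distinct. So we get $b_j-1$ independent sections of $K_X|_{E_j}\cong\mathcal O_{\mathbb P^1}(b_j-2)$, hence a basis. (They are regular also at the point on the divisor of $e_{j-1}$, where the order is $l-1\ge0$.)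

**Step 2: the other divisors.** Put $a_i=\langle u,e_i\rangle$ for $0\le i\le r+1$. We have $a_j=1$, $a_{j\pm1}\ge1$ and $a_{j-1}+a_{j+1}=b_j\ge3$, so at most one of $a_{j-1},a_{j+1}$ equals $1$. For $j+1\le i\le r$, if $1\le a_{i-1}\le a_i$, then $a_{i+1}=b_ia_i-a_{i-1}\ge3a_i-a_i=2a_i\ge2$, so also $a_i\le a_{i+1}$. The induction starts at $a_j=1\le a_{j+1}$. The same holds to the left. So all $a_i\ge1$, and there is at most one $i\ne j$ with $a_i=1$, namely $j+1$ or $j-1$.

**Step 3: killing the unwanted residue.** If that $i$ exists, $e_i,e_j$ are linearly independent, so there is $\alpha$ with $\langle\alpha,e_j\rangle=1$ and $\langle\alpha,e_i\rangle=0$; otherwise take any $\alpha$ with $\langle\alpha,e_j\rangle=1$. Put $\tau=\alpha\otimes\chi^u\omega_0$. All orders $a_i-1$ are $\ge0$, so $\tau$ is a section of $\Omega^1_X(\log D')\otimes K_X$. Its residue along $E_j$ is $\chi^u\omega_0|_{E_j}$. Along every other component of $D'$ the residue is $\langle\alpha,e_i\rangle\chi^u\omega_0$ restricted to that component, which is $0$: either $a_i\ge2$ and $\chi^u\omega_0$ vanishes there,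 or $\langle\alpha,e_i\rangle=0$. In particular the residues along $A_0,A_{r+1}$ are $0$, so $\tau$ is a section of $\Omega^1_X(\log D)\otimes K_X$. On $X\setminus D$ it is a section of $\Omega^1_X\otimes K_X$, so it pulls back to an invariant section of $\Omega^1\otimes K$ on $\mathbb C^2\setminus0$, and extends over $0$ by Hartogs. Linear combinations of such $\tau$ give the claim. $\square$

If $b_j=2$, Step 3 breaks down: then $l=1$ and $a_{j-1}=a_{j+1}=1$, so $\alpha$ would have to vanish on both $e_{j-1}$ and $e_{j+1}$, hence on $2e_j=e_{j-1}+e_{j+1}$, contrary to $\langle\alpha,e_j\rangle=1$.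

### 7.4. Global sections and rigidity

Let $Q=(\pi_*(\Omega^1_M\otimes K_M))^G$ at a singular point and $Q_1=f_*(\Omega^1_X\otimes K_X)$. As in Step 1 of Proposition 12, $Q_1\subset Q$ has finite colength. By Lemma 11 there is $k=k(p,q)\ge1$ such that $G$-invariant germs in $\mathfrak m_x^k(\Omega^1_M\otimes K_M)$ lie in $f_*(\Omega^1_X\otimes K_X)$. We also take $k\ge p-2$. Let the radius satisfy $R\ge R(k)$.

**Surjectivity of $\rho$.** Given residues on all exceptional curves, choose local $\tau_x$, $x\in P$, with these residues by Proposition 13. By Proposition 8(1) there is a global section $s$ of $\Omega^1_M\otimes K_M$ with $s\equiv\tau_x$ mod $\mathfrak m_x^k$ for all $x\in P$. Each $\tau_x$ is invariant and $G$ fixes $x$, so averaging $s$ over $G$ preserves these congruences; we assume that $s$ is invariant. Then $s$ gives a section of $\Omega^1_X\otimes K_X$ on $X\setminus D$. Near $f^{-1}(\pi(x))$ the invariant germ $s-\tau_x\in\mathfrak m_x^k(\Omega^1_M\otimes K_M)$ is a section of $\Omega^1_X\otimes K_X$ by the choice of $k$. So $s$ is a section of $\Omega^1_X(\log D)\otimes K_X$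 with the prescribed residues.

By Proposition 12 and Lemma 6, $H^1(X,\Theta_X)=0$.

### 7.5. General type

**Step 1: pluricanonical sections.** *We show that invariant sections on $\widetilde M$ give pluricanonical sections on $X$.* Let $L=\sigma^*K_M(-k\widetilde D)$ on the blow-up $\widetilde M$ of $P$. It is ample by Proposition 8(2) and naturally $G$-linearized. Let $s\in H^0(\widetilde M,L^l)^G$, i.e. an invariant section of $K_M^l$ that vanishes to order $\ge kl$ at each point of $P$. It descends to a section of $lK_X$ on $X\setminus D$. We claim that it extends to $X$. Near $x\in P$ write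
$$s=F\,(dx\wedge dy)^l=F\,(xy)^l\,\omega_0^l,\qquad F\in\mathfrak m_0^{kl}.$$
As $\omega_0$ is invariant, $F(xy)^l$ is a function on $X\setminus D$. Consider a general point of $E_j$, with local equation $T$ of $E_j$. The functions $|x|,|y|$ are well defined on $X\setminus D$ near $E_j$. Since $x^p,y^p$ are invariant monomials of order $pc_j,pd_j$ along $E_j$, we have $|x|\le C|T|^{c_j}$ and $|y|\le C|T|^{d_j}$. By (3), $c_j,d_j\ge\frac1p$, so
$$|F(xy)^l|\le C'|T|^{(kl+2l)/p}\le C''|T|^l,$$
using $k\ge p-2$. The section $\omega_0^l$ of $lK_X$ has a pole of order exactly $l$ along $E_j$. So the coefficient of $s$ is bounded, and $s$ extends over general points of $D$ by Riemann's theorem and over the remaining finitely many points by Hartogs. Hence $H^0(\widetilde M,L^l)^G\subset H^0(X,lK_X)$.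

**Step 2: growth.** Stabilizers in $G$ have order $1$ or $p$, so they act trivially on the fibers of $L^p$. Therefore $L^p$ has local invariant generators and descends to a line bundle on $\widetilde M/G$. It is ample, since its pull-back under a finite surjective map is ample. Its $l$-th power has $H^0(\widetilde M,L^{pl})^G$ as space of sections, whose dimension grows like $l^2$. By Step 1, $h^0(X,plK_X)$ grows at least like $l^2$, so $X$ has Kodaira dimension $2$.

With Section 7.4 and the curves $E_j\cong\mathbb P^1$, $E_j^2=-b_j$, of Section 7.1, this proves Theorem 10, and with it Theorem B. $\blacksquare$
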